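\title{The order of growth of generalized Ohba numbers of complete bipartite graphs}

\begin{abstract}
The generalized Ohba number $\tau_s(G)$ is the least $N$ for which the list chromatic number of the join $K_N\vee G$ exceeds its chromatic number by at most $s$. We prove that $\tau_s(K_{a,b})=\Theta(b^{1/(2s+2)})$ as $b\to\infty$ for every $s\ge0$ and every fixed $a\ge s+2$, which answers a question of Cano, Gutknecht, Kappaganthula, Miller, Mudrock and Thornburgh. We also determine $\tau_s(K_{s+2,b})$ exactly, show that $\tau_0(K_{a,b})\sim\sqrt{(a-1)b}$, and show that the implied constant grows at least like $a^{1/(2s+2)}$. The upper bounds come from a random greedy coloring, and the exact value from shifting and a weighted count of systems of distinct representatives.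
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A \emph{$k$-assignment} for a graph $G$ gives each vertex $v$ a set $L(v)$ of $k$ colors, its \emph{list}, and an \emph{$L$-coloring} is a proper coloring $f$ with $f(v)\in L(v)$ for all $v$. The graph is \emph{$k$-choosable} if it has an $L$-coloring for every $k$-assignment $L$, and the \emph{list chromatic number} $\chi_\ell(G)$ is the least such $k$. A $k$-choosable graph is $(k+1)$-choosable (delete one color from each list), and $\chi_\ell(G)\ge\chi(G)$ (take all lists equal). The gap $\chi_\ell(G)-\chi(G)$ measures how much an adversary gains by making the lists different.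

The \emph{join} $G\vee H$ of vertex-disjoint graphs consists of $G$, $H$ and all edges between them; $K_0\vee G$ means $G$. Joining one new vertex raises $\chi$ by exactly one and raises $\chi_\ell$ by at most one: color the new vertex first and delete its color from all other lists. So the gap of $K_N\vee G$ is nonincreasing in $N$, and it is natural to ask how many vertices must be joined to bring it down to a given level. For an integer $s\ge0$, the \emph{generalized Ohba number} $\tau_s(G)$ is the least $N\ge0$ with
\[
\chi_\ell(K_N\vee G)-\chi(K_N\vee G)\le s ;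
\]
the case $s=0$ is the \emph{Ohba number}. For positive integers $a\le b$ write $\tau_s(a,b)=\tau_s(K_{a,b})$. Since $\chi(K_p\vee K_{a,b})=p+2$ and the gap is monotone,
\begin{equation}\label{eq:tau}
\tau_s(a,b)\le p\iff K_p\vee K_{a,b}\text{ is }(p+s+2)\text{-choosable.}
\end{equation}

If $a\le s+1$, then $\tau_s(a,b)=0$ for all $b$: the small side uses at most $s+1$ colors, so every list of size $s+2$ on the large side keeps a free color. At $a=s+2$ this breaks down. Give the $a$ vertices of the small side disjoint lists of size $a$, and give the large side all $a^a$ lists that take one color from each of them; then every coloring of the small side exhausts a list on the large side. For $a=2$ these are the lists $\{1,2\},\{3,4\}$ against $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. With a clique joined, the same idea needs about $k^{2s+2}$ lists of size $k=p+s+2$ (Proposition~\ref{prop:first}). It is known that $\tau_s(a,b)=\Omega(b^{1/(2s+2)})$ as $b\to\infty$ for fixed $a\ge s+2$, and that $\tau_0(2,b)=\lfloor\sqrt b\rfloor-1$ for all $b\ge2$. Cano, Gutknecht, Kappaganthula, Miller, Mudrock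 and Thornburgh~\cite{CGKMMT} pose the following question.

\medskip
\noindent\textbf{Question.} \emph{Let $s\ge0$ and $a\ge s+2$ be fixed. Is $\tau_s(a,b)=\Theta(b^{1/(2s+2)})$ as $b\to\infty$?}
\medskip

There is a reason to doubt it. A vertex of the large side is blocked when its list lies inside the set $U$ of colors used on the other $p+a$ vertices. If $a=s+2$, then $|U|\le k$, and a list blocks only the one set $U$ that equals it. If $a$ is larger, then $U$ may have $k+(a-s-2)$ elements and contain about $k^{a-s-2}$ sets of size $k$, so a single list can block many sets $U$, and one might expect the adversary to save a power of $k$. The adversary saves only a constant factor.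

\begin{theorem}\label{thm:order}
If $s\ge0$ and $a\ge s+2$ are fixed, then $\tau_s(a,b)=\Theta(b^{1/(2s+2)})$ as $b\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:exact}
Let $s\ge0$, $p\ge0$, $b\ge1$ and $k=p+s+2$. Then $\chi_\ell(K_p\vee K_{s+2,b})\le k$ if and only if $b<\binom{k}{s+1}k^{s+1}$. Hence
\[
\tau_s(s+2,b)=\min\Bigl\{p\ge0:\binom{p+s+2}{s+1}(p+s+2)^{s+1}>b\Bigr\}\sim\bigl((s+1)!\,b\bigr)^{1/(2s+2)}.
\]
\end{theorem}

For $s=0$ the least $p$ with $(p+2)^2>b$ is $\lfloor\sqrt b\rfloor-1$, the value quoted above. For $p=0$ the threshold is $k\cdot k^{k-1}=a^a$, so the example above is optimal.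

\begin{theorem}\label{thm:sharp}
For fixed $a\ge2$ we have $\tau_0(a,b)\sim\sqrt{(a-1)\,b}$ as $b\to\infty$.
\end{theorem}

\begin{proposition}\label{prop:dependence}
For every $s\ge0$ there is $c_s>0$ such that, for all $a\ge s+2$,
\[
\liminf_{b\to\infty}\frac{\tau_s(a,b)}{b^{1/(2s+2)}}\ge c_s\,a^{1/(2s+2)} .
\]
So the upper constant in Theorem~\ref{thm:order} must depend on $a$.
\end{proposition}

Section~\ref{sec:reduction} reduces everything to coloring the clique and the small side, and Section~\ref{sec:bad} contains all lower bounds. Section~\ref{sec:model} proves the upper bound when all lists on the clique are equal, where the exponent $2s+2$ appears as $(s+1)+(s+1)$. Sections~\ref{sec:greedy}--\ref{sec:upper} remove this assumption and prove Theorems~\ref{thm:order} and~\ref{thm:sharp}. Section~\ref{sec:exact}, which uses none of Sections~\ref{sec:model}--\ref{sec:upper}, proves Theorem~\ref{thm:exact}.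

\section{Reduction to the clique and the small side}\label{sec:reduction}

Throughout, $G=K_p\vee K_{a,b}$ has clique $P$ with $|P|=p$ and parts $A,B$ with $|A|=a$, $|B|=b$; we put $k=p+s+2$, and $L$ is a $k$-assignment. We write $[n]=\{1,\dots,n\}$ and $S-z+y=(S\setminus\{z\})\cup\{y\}$; a $k$-set is a set of $k$ colors. For an $L$-coloring $f$ of $P\cup A$ put
\[
T=f(A),\qquad U=T\cup f(P).
\]
The colors on $P$ are distinct and avoid $T$, whereas vertices of $A$ may share colors. The vertices of $B$ are pairwise nonadjacent and adjacent to all of $P\cup A$, so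
\begin{equation}\label{eq:extend}
f\text{ extends to an $L$-coloring of }G\iff\text{no }w\in B\text{ has }L(w)\subseteq U .
\end{equation}
A lower bound therefore asks for lists on $P\cup A$ and a small family of $k$-sets such that every possible $U$ contains one of them. An upper bound asks for a random coloring of $P\cup A$ under which no $k$-set is likely to lie in $U$. The next lemma converts both into bounds on $\tau_s$.

\begin{lemma}\label{lem:translate}
Fix $s\ge0$, $a\ge s+2$ and put $r=2s+2$.
\begin{enumerate}
\item[(i)] Suppose that $N(k)\sim\gamma k^{r}$ with $\gamma>0$ and that, for all large $k$, the graph $G$ is not $k$-choosable when $b\ge N(k)$. Then $\liminf_{b\to\infty}\tau_s(a,b)/b^{1/r}\ge\gamma^{-1/r}$.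
\item[(ii)] Suppose that $\beta(k)\to\beta>0$ and that, for all large $k$ and every $k$-assignment of $P\cup A$, there is a random $L$-coloring of $P\cup A$ with $\Pr[\Lambda\subseteq U]\le\beta(k)k^{-r}$ for every $k$-set $\Lambda$. Then $\limsup_{b\to\infty}\tau_s(a,b)/b^{1/r}\le\beta^{1/r}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix $\gamma'>\gamma$ and let $k=\lfloor(b/\gamma')^{1/r}\rfloor$. For large $b$ we have $N(k)\le\gamma'k^r\le b$, so $\tau_s(a,b)>k-s-2$ by~\eqref{eq:tau}. Let $b\to\infty$ and then $\gamma'\to\gamma$.

(ii) Fix $\beta'>\beta$ and let $k=\lfloor(\beta'b)^{1/r}\rfloor+1$. For large $b$, each $w\in B$ has $\Pr[L(w)\subseteq U]\le\beta'k^{-r}<1/b$. By the union bound some coloring has no $w$ with $L(w)\subseteq U$, and it extends to $G$ by~\eqref{eq:extend}. Thus $\tau_s(a,b)\le k-s-2$. Let $b\to\infty$ and then $\beta'\to\beta$.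
\end{proof}

If $a\le a'$, then $K_p\vee K_{a,b}$ is a subgraph of $K_p\vee K_{a',b}$, so by~\eqref{eq:tau} the number $\tau_s(a,b)$ is nondecreasing in $a$.

\section{Three bad list assignments}\label{sec:bad}

All three constructions start in the same way. Fix $u_1\in A$ and give every vertex of the clique $P\cup\{u_1\}$ the same list $Y$. These $p+1$ vertices use all but exactly $s+1$ colors of $Y$, so $U$ contains a $k$-set as soon as the rest of $A$ contributes $s+1$ further colors. The adversary must force these colors and then pays for two things: the ways to choose the missed colors of $Y$, and the ways to choose the further colors. Vertices of $B$ that are not needed get arbitrary lists. The first construction gives the known lower bound in Theorem~\ref{thm:order}; we include it for completeness.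

\begin{proposition}\label{prop:first}
If $a=s+2$ and $b\ge\binom k{s+1}k^{s+1}$, then $G$ is not $k$-choosable. Hence $\liminf_{b\to\infty}\tau_s(a,b)/b^{1/(2s+2)}\ge((s+1)!)^{1/(2s+2)}$ for every $a\ge s+2$.
\end{proposition}

\begin{proof}
Let $A=\{u_1,\dots,u_{s+2}\}$ and let $Y,Y_2,\dots,Y_{s+2}$ be disjoint $k$-sets. Give $u_i$ the list $Y_i$ for $i\ge2$, and let the lists on $B$ include all sets $(Y\setminus S)\cup\{y_2,\dots,y_{s+2}\}$ with $S\subseteq Y$, $|S|=s+1$, $y_i\in Y_i$. There are $\binom k{s+1}k^{s+1}$ of them, each of size $(p+1)+(s+1)=k$. In any coloring of $P\cup A$, take $S=Y\setminus f(P\cup\{u_1\})$ and $y_i=f(u_i)$; the corresponding list lies in $U$. The second statement follows from Lemma~\ref{lem:translate}(i) with $\gamma=1/(s+1)!$ and monotonicity in $a$.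
\end{proof}

For $s=0$ this uses $k^2$ lists: $k$ choices for the missed color of $Y$ and $k$ for the further color. With more vertices in $A$, the further color can be confined to a set of size about $k/(a-1)$, because each color of $Y$ needs to be absent from only one list on $A$.

\begin{proposition}\label{prop:second}
Let $s=0$ and $k\ge a-1\ge1$. If $b\ge1+k\lceil k/(a-1)\rceil$, then $G$ is not $k$-choosable. Hence $\liminf_{b\to\infty}\tau_0(a,b)/\sqrt b\ge\sqrt{a-1}$.
\end{proposition}

\begin{proof}
Let $A=\{u_1,\dots,u_a\}$. Partition $Y$ into $Y_2,\dots,Y_a$ of sizes at most $\lceil k/(a-1)\rceil$. Let $X$ be disjoint from $Y$ with $|X|=\lceil k/(a-1)\rceil$, and choose $X_i\subseteq X$ with $|X_i|=|Y_i|$. Give $u_i$ the list $(Y\setminus Y_i)\cup X_i$ for $i\ge2$, and let the lists on $B$ include $Y$ and all $Y-y+x$ with $y\in Y$, $x\in X$. In a coloring of $P\cup A$, the clique $P\cup\{u_1\}$ uses all of $Y$ except one color $y$. If $f(u_i)=x\in X$ for some $i$, then $Y-y+x\subseteq U$. Otherwise let $i$ be the index with $f(u_1)\in Y_i$. Then $f(u_i)\in Y\setminus Y_i$ differs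 from $f(u_1)$ and from all colors on $P$, so $f(u_i)=y$ and $Y\subseteq U$. Lemma~\ref{lem:translate}(i) applies with $\gamma=1/(a-1)$.
\end{proof}

For general $s$ we force $A$ to use at least $s+2$ colors inside a color set $Z$ that is only slightly larger than $Y$: no $s+1$ colors may meet all lists on $A$.

\begin{proof}[Proof of Proposition~\ref{prop:dependence}]
Let $g\ge1$, $k\ge g(g+1)$ and $w=\lfloor k/g\rfloor$. Let $X$ be disjoint from $Y$ with $|X|=(s+1)w$, and $Z=Y\cup X$. From $w>(k-g)/g$ and $k\ge g(g+1)$ we get $k/w<gk/(k-g)\le g+1$, so $Z$ can be partitioned into $\lceil|Z|/w\rceil=s+1+\lceil k/w\rceil\le g+s+2$ parts of size at most $w$; there are at least $s+2$ parts. For every set $J$ of $s+1$ parts choose a $k$-set $L_J\subseteq Z$ disjoint from these parts, which is possible because $|Z|-(s+1)w=k$. Let $A$ consist of $u_1$ and one vertex with list $L_J$ for each $J$, padded with repeated lists to size $a_g=1+\binom{g+s+2}{s+1}$. Let the lists on $B$ include all $k$-sets $\Lambda\subseteq Z$ with $|\Lambda\cap Y|\ge p+1$.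

A set of at most $s+1$ colors of $Z$ lies in the union of some $s+1$ parts and so misses some $L_J$. Hence $|T|\ge s+2$ and $|U|=p+|T|\ge k$. As $U\subseteq Z$ contains the $p+1$ colors $f(P\cup\{u_1\})\subseteq Y$, it contains a $k$-set that includes them, and this is a list on $B$. Sorting the lists $\Lambda$ by $i=|\Lambda\cap X|=|Y\setminus\Lambda|\le s+1$, we see that $K_p\vee K_{a_g,b}$ is not $k$-choosable when
\[
b\ge\sum_{i=0}^{s+1}\binom ki\binom{(s+1)w}i\sim\frac1{((s+1)!)^2}\Bigl(\frac{s+1}g\Bigr)^{s+1}k^{2s+2}\qquad(k\to\infty),
\]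
the term $i=s+1$ being dominant. Lemma~\ref{lem:translate}(i) gives
\[
\liminf_{b\to\infty}\frac{\tau_s(a_g,b)}{b^{1/(2s+2)}}\ge((s+1)!)^{1/(s+1)}\Bigl(\frac g{s+1}\Bigr)^{1/2}\ge\Bigl(\frac g{s+1}\Bigr)^{1/2}.
\]
Let $a\ge a_1$ and let $g$ be largest with $a_g\le a$. Then $a<a_{g+1}\le2(g+s+3)^{s+1}\le2((s+4)g)^{s+1}$, so $g^{1/2}\ge(a/2)^{1/(2s+2)}(s+4)^{-1/2}$, and monotonicity in $a$ gives the claim for $a\ge a_1$. For $s+2\le a<a_1$, Proposition~\ref{prop:first} bounds the $\liminf$ below by $1\ge(a/a_1)^{1/(2s+2)}$. Take for $c_s$ the smaller of the two constants.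
\end{proof}

\section{The model case: equal lists on the clique}\label{sec:model}

Suppose, as in the constructions, that all vertices of $P$ have the same list $Y$, while the lists on $A$ are arbitrary. Take $s=0$ first, so $k=p+2$.

Call $u\in A$ \emph{near} if $|L(u)\setminus Y|<k/(2a)$ and \emph{far} otherwise. Two $k$-sets satisfy $|S\setminus S'|=|S'\setminus S|$, so a near list misses fewer than $k/(2a)$ colors of $Y$, and some color $c_0\in Y$ lies in all near lists. Color the near vertices with $c_0$. Color each far vertex independently and uniformly from $L(u)\setminus Y$, a set of at least $k/(2a)$ colors, and let $T'$ be the set of colors so chosen. The set $Y\setminus\{c_0\}$ has $p+1$ colors; choose one of them, $y$, uniformly and independently, and give the other $p$ to the clique. Then $U\subseteq(Y\setminus\{y\})\cup T'$.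

Let $\Lambda$ be a $k$-set and $m=|\Lambda\setminus Y|=|Y\setminus\Lambda|$. If $\Lambda\subseteq U$, then $y\in Y\setminus\Lambda$ and $\Lambda\setminus Y\subseteq T'$; in particular $1\le m\le a$. The first event has probability at most $a/(k-1)$. The second requires a fixed color of $\Lambda\setminus Y$ to be chosen by some far vertex, which has probability at most $a\cdot2a/k$. The events are independent, so
\[
\Pr[\Lambda\subseteq U]\le\frac{2a^3}{k(k-1)} .
\]
For general $s$, the clique misses a uniform $(s+1)$-subset $S$ of $Y\setminus\{c_0\}$. The event $\Lambda\subseteq U$ forces $S\subseteq Y\setminus\Lambda$, so $s+1\le m\le a$, and this has probability at most $\binom a{s+1}/\binom{k-1}{s+1}$; it also forces $s+1$ fixed colors of $\Lambda\setminus Y$ to be chosen by distinct far vertices, which has probability at most $a^{s+1}(2a/k)^{s+1}$. Each event costs a factor $k^{-(s+1)}$, and $a$ enters only the constants. It matters that $A$ uses just \emph{one} color of $Y$: with two, the clique would miss only $s$ colors of $Y$, sets $\Lambda$ with $m=s$ would be in play, and both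 exponents would drop to $s$.

Three things fail when the lists on $P$ differ. There is no uniform random subset to give to the clique; we color it greedily at random and prove a substitute estimate (Section~\ref{sec:greedy}). There may be no set $Y$ close to most lists; we show that such assignments are easier (Section~\ref{sec:dispersed}). And the greedy procedure may get stuck, since the last clique vertex is only guaranteed $k-a-(p-1)=s+3-a$ colors, which is not positive for $a\ge s+3$; the last $a$ vertices need protection.

\section{Coloring the clique greedily at random}\label{sec:greedy}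

Fix a coloring of $A$, with color set $T$, and a $k$-set $\Lambda$. If $\Lambda\subseteq U$, then, since $f$ is injective on $P$ and $f(P)\cap T=\emptyset$, we have $k=|\Lambda\cap T|+p-|f(P)\setminus\Lambda|$, that is,
\begin{equation}\label{eq:account}
|f(P)\setminus\Lambda|=E,\qquad\text{where } E:=|\Lambda\cap T|-s-2\le a-s-2 .
\end{equation}
The number $E$ is known once $A$ is colored. It is a budget: the clique may place only $E$ colors outside $\Lambda$. If the vertices have $x>E$ usable colors outside $\Lambda$, a random coloring is unlikely to respect the budget.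

\begin{lemma}\label{lem:greedy}
Fix a coloring of $A$ and an order $v_1,\dots,v_p$ of $P$, and put $n_i=p-i+1$. Consider a random procedure that chooses $f(v_i)$ from
\[
S_i=L(v_i)\setminus\bigl(T\cup\{f(v_1),\dots,f(v_{i-1})\}\bigr)\qquad(i=1,\dots,p),
\]
where the sets $S_i$ are never empty. Let $I\subseteq[p]$ be such that for $i\in I$ the color $f(v_i)$ is uniform on $S_i$ given the earlier choices; for $i\notin I$ any rule is allowed. Let $\Lambda$ be a $k$-set and $E=|\Lambda\cap T|-s-2$. If $E<0$, then $\Pr[\Lambda\subseteq U]=0$. If $E\ge0$, if $x\ge E$ is an integer with $|L(v_i)\setminus(\Lambda\cup T)|\ge x$ for all $i\in I$, and if $y=x-E$, then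
\[
\Pr[\Lambda\subseteq U]\le\binom xE\prod_{i\in I}\frac{n_i}{n_i+y}.
\]
\end{lemma}

The bound is exact in the model case. Let all lists on $P$ equal $Y$, let $Y\setminus T$ consist of $\Lambda\setminus T$, which has $p-E$ elements, and $x$ further colors, and let $I=[p]$. Then $f(P)$ is a uniform $p$-subset of a set of size $p+y$, and $\Lambda\subseteq U$ means that the $y$ unused colors are among the $x$ further ones. This has probability $\binom xy/\binom{p+y}y$, and $\prod_{n=1}^p\frac n{n+y}=\binom{p+y}y^{-1}$. After $e$ of the further colors are used, $\binom{x-e}y$ candidates remain for the set of unused colors; the proof tracks this quantity.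

\begin{proof}
The case $E<0$ follows from~\eqref{eq:account}, and for $y=0$ the bound is $1$. Let $y\ge1$. Put $e_i=|\{f(v_1),\dots,f(v_i)\}\setminus\Lambda|$, and let $\Phi_i=\binom{x-e_i}y$ if $e_i\le E$ and $\Phi_i=0$ otherwise. Since $e_i\ge e_{i-1}$, always $\Phi_i\le\Phi_{i-1}$. We claim that for $i\in I$
\begin{equation}\label{eq:step}
\mathbb E[\Phi_i\mid f(v_1),\dots,f(v_{i-1})]\le\Phi_{i-1}\,\frac{n_i}{n_i+y}.
\end{equation}
Let $e=e_{i-1}$; we may assume $e\le E$, since otherwise both sides vanish. The earlier vertices used $e$ colors outside $\Lambda$, so $\alpha:=|S_i\setminus\Lambda|\ge x-e\ge y\ge1$. They used $i-1-e$ distinct colors of $\Lambda\setminus T$, and $|\Lambda\setminus T|=k-(E+s+2)=p-E$, so $\beta:=|S_i\cap\Lambda|\le p-E-(i-1-e)=n_i-E+e$. The probability that $f(v_i)\notin\Lambda$ is therefore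
\[
\sigma=\frac\alpha{\alpha+\beta}\ge\frac{x-e}{x-e+\beta}\ge\frac{x-e}{n_i+y}.
\]
If $f(v_i)\notin\Lambda$, then $\Phi_i=\binom{x-e-1}y=\Phi_{i-1}\bigl(1-\frac y{x-e}\bigr)$, which for $e=E$ is $0$, in agreement with the definition; otherwise $\Phi_i=\Phi_{i-1}$. The conditional expectation is thus $\Phi_{i-1}\bigl(1-\frac{\sigma y}{x-e}\bigr)\le\Phi_{i-1}\bigl(1-\frac y{n_i+y}\bigr)$, which is~\eqref{eq:step}. Since $\Phi_0=\binom xy=\binom xE$, induction on $i$ gives $\mathbb E\,\Phi_p\le\binom xE\prod_{i\in I}\frac{n_i}{n_i+y}$. On the event $\Lambda\subseteq U$ we have $e_p=E$ by~\eqref{eq:account}, so $\Phi_p=\binom yy=1$, and $\Phi_p\ge0$ always.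
\end{proof}

The procedure will never depend on $\Lambda$, but $I$ and $x$ may. The factors with small $n_i$ are the strongest, so the vertices that we control best are colored last. When $I$ contains almost all of the last $N$ vertices, we use the following estimate: if $J\subseteq[N]$ omits at most $M'$ elements, then, as $\frac{n+y}n\le1+y$,
\begin{equation}\label{eq:product}
\prod_{n\in J}\frac n{n+y}\le(1+y)^{M'}\binom{N+y}y^{-1}\le(1+y)^{M'}y!\,N^{-y}.
\end{equation}

\section{Dispersed and concentrated lists}\label{sec:dichotomy}

For $k$-sets put $d(S,S')=|S\setminus S'|=|S'\setminus S|$. This is half the size of the symmetric difference, hence a metric. Fix $a\ge s+2$ and $\eta\in(0,\frac12]$, and put $D=a^2+6a$. From now on ``$p$ large'' and the constants $C$ and $O(\cdot)$ depend only on $a$ and $\eta$; they are uniform in $s$ because $s\le a-2$ takes finitely many values. The value of $C$ may change from line to line.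

Take a maximal family of disjoint pairs $\{v,v'\}\subseteq P$ with $d(L(v),L(v'))\ge2D$, and let $Q$ be the set of vertices of $P$ in no pair. By maximality, $d(L(v),L(v'))<2D$ for all $v,v'\in Q$. We call $L$ \emph{dispersed} if $|Q|<(1-\eta)p$ and \emph{concentrated} otherwise.

\subsection{The dispersed case}\label{sec:dispersed}

By the triangle inequality, no $k$-set is within distance less than $D$ of both lists of a pair. So for every $\Lambda$ each pair has a vertex with many colors outside $\Lambda$, and Lemma~\ref{lem:greedy} gives a strong bound however $A$ is colored. The only difficulty is to keep the last $a$ vertices colorable. For each of them we make $a$ earlier vertices take colors outside its list, which compensates for the at most $a$ colors lost to $T$.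

\begin{lemma}\label{lem:dispersed}
If $L$ is dispersed and $p$ is large, there is a random $L$-coloring of $P\cup A$ with $\Pr[\Lambda\subseteq U]\le Cp^{-2a}$ for all $k$-sets $\Lambda$.
\end{lemma}

\begin{proof}
Let $\pi_1,\dots,\pi_\ell$ be the pairs; $\ell=(p-|Q|)/2>\eta p/2$. Call $\pi_i$ \emph{late} if $i>a+a^2$; for large $p$ the number $\ell'$ of late pairs is at least $\eta p/4$. Choose $w_q\in\pi_q$ for $q\in[a]$. Assign the pairs $\pi_{a+1},\dots,\pi_{a+a^2}$ bijectively to the $(q,r)\in[a]^2$, and from the pair assigned to $(q,r)$ choose a vertex $u_{q,r}$ with $d(L(u_{q,r}),L(w_q))\ge D$. Color $A$ arbitrarily from its lists, and color $P$ in the following order: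
\begin{enumerate}
\item the vertices $u_{q,r}$, each with an unused color of $L(u_{q,r})\setminus(L(w_q)\cup T)$, which exists because $D-a-(a^2-1)\ge1$;
\item all other vertices that are not among $w_1,\dots,w_a$ and not in a late pair;
\item the late pairs, one pair after another;
\item $w_1,\dots,w_a$.
\end{enumerate}
After stage 1, colors are chosen uniformly from $S_i$. For $i\le p-a$ we have $|S_i|\ge k-a-(i-1)\ge s+3$. For $v_i=w_q$, the colors of $u_{q,1},\dots,u_{q,a}$ are not in $L(w_q)$, so $|S_i|\ge k-a-(p-1-a)=s+3$. Thus the procedure never gets stuck.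

Fix $\Lambda$; we may assume $E\ge0$. Let $I$ contain, for each late pair, the index of one vertex $v$ with $d(L(v),\Lambda)\ge D$. Then $|L(v)\setminus(\Lambda\cup T)|\ge D-a=:x$, and $E\le a$ gives $4a\le D-2a\le y\le D-a$. A vertex of the $c$-th late pair from the end has $n_i\le a+2c$, so $n_i+y\le D+2c$ and
\[
\sum_{i\in I}\frac1{n_i+y}\ge\int_1^{\ell'+1}\frac{dt}{D+2t}=\frac12\log\frac{D+2\ell'+2}{D+2}\ge\frac12\log\frac{\eta p}{2D+4}.
\]
Using $\frac n{n+y}\le\exp(-\frac y{n+y})$ in Lemma~\ref{lem:greedy}, we get for $\eta p\ge2D+4$
\[
\Pr[\Lambda\subseteq U]\le2^{D}\Bigl(\frac{\eta p}{2D+4}\Bigr)^{-y/2}\le2^D\Bigl(\frac{2D+4}{\eta p}\Bigr)^{2a}.\qedhere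
\]
\end{proof}

\subsection{The concentrated case}\label{sec:concentrated}

Let $|Q|\ge(1-\eta)p\ge p/2$. Fix a vertex of $Q$ and let $Y$ be its list; then $d(L(v),Y)<2D$ for all $v\in Q$, and $Y$ plays the role of the common list. One point needs care. A color $z\notin Y$ may lie in almost all lists of $Q$, for instance if these equal $Y-y_0+z$. Such a $z$ behaves like a color of the common list, and a far vertex colored $z$ would be the second use of the common list that Section~\ref{sec:model} warns against. We forbid such colors, and also the colors that the last vertices may need.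

Let $\mu\ge a$ and $M\ge1$ be integers depending only on $a$ and $\eta$, to be chosen in each application, and let $p$ be so large that $|Q|\ge\mu$. Order $P$ with $P\setminus Q$ first and $Q$ last, so that $n_i$ runs through $[|Q|]$ as $v_i$ runs through $Q$, and let $Q_0$ be the set of the last $\mu$ vertices. Call a color $z\notin Y$ \emph{heavy} if it lies in more than $M$ of the lists $L(v)$, $v\in Q$, or in some $L(v)$ with $v\in Q_0$. Each list of $Q$ has fewer than $2D$ colors outside $Y$, so the set $H$ of heavy colors satisfies
\begin{equation}\label{eq:heavy}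
|H|\le2Dp/M+2D\mu .
\end{equation}
A coloring of $A$ is \emph{admissible} if $T':=T\setminus Y$ is disjoint from $H$ and $|T\cap Y|\le1$. Then
\begin{equation}\label{eq:meets}
T'\text{ meets at most $aM$ of the lists $L(v)$, $v\in Q$, and none with }v\in Q_0 .
\end{equation}
Given an admissible coloring of $A$, color $P$ greedily with all choices uniform. This never gets stuck: for $i\le p-a$ we have $|S_i|\ge k-a-(i-1)\ge s+3$, and for $i>p-a$ we have $v_i\in Q_0$, so $|L(v_i)\cap T|\le1$ by~\eqref{eq:meets} and $|S_i|\ge k-1-(p-1)=s+2$.

For a $k$-set $\Lambda$ put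
\[
m=d(\Lambda,Y),\qquad j=|T'\cap\Lambda|,\qquad\varepsilon=|T\cap Y\cap\Lambda|\in\{0,1\},
\]
so that $E=j+\varepsilon-s-2$, and let $R=2D+4a$. In the next two lemmas an admissible coloring of $A$ is fixed and the probability is over the coloring of $P$. The first is the clique's factor $k^{-(s+1)}$ from the model case.

\begin{lemma}\label{lem:A}
We have $\Pr[\Lambda\subseteq U]\le Cp^{-(s+1)}$, and the probability is $0$ unless $j\ge s+1$. If $T\cap Y=\emptyset$, then $\Pr[\Lambda\subseteq U]\le Cp^{-(s+2)}$, and the probability is $0$ unless $j\ge s+2$.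
\end{lemma}

\begin{proof}
The probability is $0$ unless $E\ge0$, that is, $j\ge s+2-\varepsilon$; this gives both vanishing statements. Let $E\ge0$ and let $I$ be the set of indices of the $v\in Q$ with $L(v)\cap T'=\emptyset$. For such $v$,
\[
|L(v)\setminus\Lambda|=|\Lambda\setminus L(v)|\ge|T'\cap\Lambda|=j,\qquad L(v)\cap T\subseteq T\cap Y .
\]
So $|L(v)\setminus(\Lambda\cup T)|\ge x$ with $x=j$ if $T\cap Y\subseteq\Lambda$ and $x=j-1$ otherwise. If $\varepsilon=1$, then $y=j-(j-s-1)=s+1$. If $T\cap Y=\emptyset$, then $y=j-(j-s-2)=s+2$. If $T\cap Y\ne\emptyset$ and $\varepsilon=0$, then $y=(j-1)-(j-s-2)=s+1$. By Lemma~\ref{lem:greedy}, \eqref{eq:meets} and~\eqref{eq:product} with $N=|Q|$ and $M'=aM$, the probability is at most $2^a(1+y)^{aM}y!\,(p/2)^{-y}$.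
\end{proof}

The factor from the far vertices is small only when $\Lambda\setminus Y$ has bounded size. When it is large, $\Lambda$ is far from all lists of $Q$ and the clique suffices.

\begin{lemma}\label{lem:B}
If $m\ge R$, then $\Pr[\Lambda\subseteq U]\le Cp^{-2a}$.
\end{lemma}

\begin{proof}
We may assume $0\le E\le a$. For $v\in Q$ we have $|L(v)\setminus\Lambda|\ge d(\Lambda,Y)-d(Y,L(v))\ge m-2D\ge4a$, so $|L(v)\setminus(\Lambda\cup T)|\ge3a$. Apply Lemma~\ref{lem:greedy} with $I$ the set of all indices of $Q$, $x=3a$ and $2a\le y\le3a$, and~\eqref{eq:product} with $M'=0$: for $p\ge2$ the probability is at most $2^{3a}(3a)!\,(p/2)^{-2a}$.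
\end{proof}

\section{The upper bounds}\label{sec:upper}

It remains to color $A$ admissibly in the concentrated case. For $u\in A$ put
\[
d_u=d(L(u),Y),\qquad L'(u)=L(u)\setminus(Y\cup H),
\]
so that $|L'(u)|\ge d_u-|H|$. Note that $p\le k\le p+a$, so powers of $p$ and $k$ are interchangeable up to constants.

\begin{proof}[Proof of Theorem~\ref{thm:order}]
The lower bound is Proposition~\ref{prop:first}. By Lemma~\ref{lem:translate}(ii) it suffices to find, for large $k$ and every $L$, a random coloring with
\begin{equation}\label{eq:goal1}
\Pr[\Lambda\subseteq U]\le Ck^{-(2s+2)}\quad\text{for all $k$-sets }\Lambda .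
\end{equation}
Take $\eta=\frac12$, $\mu=a$, $M=16aD$. If $L$ is dispersed, Lemma~\ref{lem:dispersed} gives~\eqref{eq:goal1} because $2a\ge2s+4$. Let $L$ be concentrated. For large $k$, \eqref{eq:heavy} gives $|H|\le k/(8a)+2aD\le k/(4a)$. Let $A_0=\{u\in A:d_u<k/(2a)\}$. If $A_0\ne\emptyset$, then $|Y\cap\bigcap_{u\in A_0}L(u)|\ge k-a\cdot\frac k{2a}>0$; fix a color $c_0$ in this set and give it to all of $A_0$. Each $u\in A\setminus A_0$ independently gets a uniform color from $L'(u)$, where $|L'(u)|\ge\frac k{2a}-\frac k{4a}=\frac k{4a}$. This coloring is admissible; color $P$ as in Section~\ref{sec:concentrated}.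

If $m\ge R$, Lemma~\ref{lem:B} gives~\eqref{eq:goal1}. Let $m<R$. The event $j\ge s+1$ requires $s+1$ vertices of $A\setminus A_0$ to get colors in $\Lambda\setminus Y$, a set of size $m$, so
\[
\Pr[j\ge s+1]\le\binom a{s+1}\Bigl(\frac{4aR}k\Bigr)^{s+1}.
\]
Conditioning on the coloring of $A$ and applying Lemma~\ref{lem:A}, we get $\Pr[\Lambda\subseteq U]\le\Pr[j\ge s+1]\cdot Cp^{-(s+1)}$, which is~\eqref{eq:goal1}.
\end{proof}

Now let $s=0$. The coloring above is wasteful: a vertex $u\notin A_0$ with $d_u$ about $k/(2a)$ picks each color of $L'(u)$ with probability of order $a/k$, although most colors of $Y$ lie in its list and it could usually take $c_0$. So choose $c_0$ at random and let every vertex take $c_0$ if it can. Then $u$ is forced outside $Y$ with probability about $d_u/k$ and has about $d_u$ choices there, so it picks a given color with probability about $1/k$, whatever $d_u$ is. At most $a-1$ vertices are ever forced out, and the clique contributes a factor about $1/k$; this gives $(a-1)/k^2$, matching Proposition~\ref{prop:second}. To keep the clique's factor sharp we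 take $\mu$ much larger than $aM$, so that the factors lost in~\eqref{eq:meets} are close to $1$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The lower bound is Proposition~\ref{prop:second}. Fix $\eta\in(0,\frac12]$. We find, for large $k=p+2$ and every $L$, a random coloring with
\begin{equation}\label{eq:goal3}
\Pr[\Lambda\subseteq U]\le\frac{e^\eta}{(1-\eta)^3}\cdot\frac{a-1}{kp}+O(k^{-3})\quad\text{for all $k$-sets }\Lambda .
\end{equation}
Since $p/k\to1$, Lemma~\ref{lem:translate}(ii) then gives $\limsup_b\tau_0(a,b)/\sqrt b\le\sqrt{(a-1)e^\eta/(1-\eta)^3}$, and we let $\eta\to0$.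

If $L$ is dispersed, Lemma~\ref{lem:dispersed} gives $O(k^{-4})$. Let $L$ be concentrated, $M=\lceil4aD/\eta^2\rceil$ and $\mu=\lceil aM/\eta\rceil$. For large $k$, \eqref{eq:heavy} gives $|H|\le\eta^2p/(2a)+2D\mu\le\eta^2k/a$. Let $A_0=\{u\in A:d_u<\eta k/a\}$. For $u\notin A_0$ we have $|H|\le\eta d_u$, so
\[
|L'(u)|\ge(1-\eta)d_u\ge1/\theta,\qquad\text{where }\theta=\frac a{(1-\eta)\eta k}=O(k^{-1}).
\]
Both colorings of $A$ below are admissible, so for $m\ge R$ Lemma~\ref{lem:B} gives $O(k^{-4})$. Let $m<R$. In both colorings, given the color $c_0$ if there is one, the vertices colored outside $Y$ choose independently and uniformly from their sets $L'(u)$. Since $j\ge2$ requires two of them to choose in $\Lambda\setminus Y$,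
\begin{equation}\label{eq:two}
\Pr[j\ge2]\le\binom a2(R\theta)^2=O(k^{-2}).
\end{equation}

\emph{Case $A_0=\emptyset$.} Color each $u\in A$ independently and uniformly from $L'(u)$. Then $T\cap Y=\emptyset$, and the second part of Lemma~\ref{lem:A} with~\eqref{eq:two} gives $\Pr[\Lambda\subseteq U]=O(k^{-2})\cdot O(p^{-2})$.

\emph{Case $A_0\ne\emptyset$.} Let $Y_0=Y\cap\bigcap_{u\in A_0}L(u)$, so $|Y_0|\ge k-a\cdot\eta k/a=(1-\eta)k$, and let $c_0$ be uniform in $Y_0$. Give $c_0$ to every $u$ with $c_0\in L(u)$. Every other $u$ lies outside $A_0$ and gets, independently given $c_0$, a uniform color of $L'(u)$. Then $T\cap Y=\{c_0\}$, and for $u\notin A_0$ and $z\notin Y$,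
\begin{equation}\label{eq:point}
\Pr[f(u)=z]\le\frac{\Pr[c_0\in Y\setminus L(u)]}{|L'(u)|}\le\frac{d_u}{(1-\eta)k}\cdot\frac1{(1-\eta)d_u}=\frac1{(1-\eta)^2k}.
\end{equation}
The event $\Lambda\subseteq U$ needs $E=j+\varepsilon-2\ge0$, so either $j\ge2$ or $j=\varepsilon=1$. By~\eqref{eq:two} and Lemma~\ref{lem:A}, the colorings with $j\ge2$ contribute $O(k^{-2})\cdot O(p^{-1})$. Consider the colorings with $j=\varepsilon=1$; for them $E=0$ and $c_0\in\Lambda$. Let $\Lambda^*=\Lambda\setminus(Y\cup H)$, a set of size less than $R$ that does not depend on the coloring and contains $T'\cap\Lambda$. If $\Lambda^*=\emptyset$, then $j=0$ and there is no contribution.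

Suppose $|\Lambda^*|\ge2$. Then $\Pr[j\ge1]\le aR/((1-\eta)^2k)$ by~\eqref{eq:point}, which alone loses the constant, but the clique gains a power of $p$. The colors of $\Lambda^*\cup T'$ lie outside $Y\cup H$, so all but at most $(R+a)M$ vertices $v\in Q$ have $L(v)\cap(\Lambda^*\cup T')=\emptyset$. For these, $L(v)\cap T\subseteq\{c_0\}\subseteq\Lambda$, hence $|L(v)\setminus(\Lambda\cup T)|=|L(v)\setminus\Lambda|=|\Lambda\setminus L(v)|\ge|\Lambda^*|\ge2$. Lemma~\ref{lem:greedy} with $x=y=2$ and~\eqref{eq:product} bound the conditional probability by $O(p^{-2})$, and the contribution is $O(k^{-3})$.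

Suppose $\Lambda^*=\{z\}$. Then $j=1$ means $z\in T'$, and $|A\setminus A_0|\le a-1$, so $\Pr[j=1]\le\frac{a-1}{(1-\eta)^2k}$ by~\eqref{eq:point}. Given the coloring of $A$, let $I$ be the set of indices of the $v\in Q$ with $L(v)\cap T'=\emptyset$. For these, $z\in\Lambda\setminus L(v)$ and $L(v)\cap T\subseteq\Lambda$, so Lemma~\ref{lem:greedy} applies with $x=y=1$. By~\eqref{eq:meets}, $I$ omits at most $aM$ vertices of $Q$, all with $n_i>\mu$, so the conditional probability is at most
\[
\Bigl(1+\frac1\mu\Bigr)^{aM}\prod_{n=1}^{|Q|}\frac n{n+1}\le\frac{e^{aM/\mu}}{|Q|}\le\frac{e^\eta}{(1-\eta)p}.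
\]
The product of the two bounds is the main term of~\eqref{eq:goal3}.
\end{proof}

\section{The exact value for $a=s+2$}\label{sec:exact}

Put $q=s+2$, so $a=q$ and $k=p+q=|P\cup A|$. One direction of Theorem~\ref{thm:exact} is Proposition~\ref{prop:first}. For the other, let $b<\binom k{s+1}k^{s+1}$ and let $L$ be given.

If two lists on $A$ share a color, give it to both vertices and color the rest of $A$ arbitrarily. Then $|T|\le s+1$, each list on $P$ keeps at least $p+1$ colors, so $P$ can be colored greedily, and $|U|\le p+s+1<k$; by~\eqref{eq:extend} the coloring extends. So we may assume that the lists $A_1,\dots,A_q$ on $A$ are pairwise disjoint. Let $L_1,\dots,L_p$ be the lists on $P$.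

A \emph{system of distinct representatives} (SDR) of a family $\mathcal F=(F_1,\dots,F_n)$ is a sequence of distinct elements $x_i\in F_i$, its \emph{range} is $\{x_1,\dots,x_n\}$, and $\mathcal R(\mathcal F)$ denotes the set of ranges. An SDR of $(A_1,\dots,A_q,L_1,\dots,L_p)$ is an $L$-coloring of $P\cup A$, and its range $U$ has exactly $k$ elements, so $U$ contains a list of $B$ only if it equals that list. This is where $a=s+2$ is used: each vertex of $B$ rules out at most one range. It therefore suffices to prove the following.

\begin{proposition}\label{prop:ranges}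
Let $p\ge0$, $q\ge2$, $k=p+q$. If $A_1,\dots,A_q$ are pairwise disjoint $k$-sets and $L_1,\dots,L_p$ are $k$-sets, then
\[
|\mathcal R(A_1,\dots,A_q,L_1,\dots,L_p)|\ge k^{q-1}\binom k{q-1}.
\]
\end{proposition}

The case $p=1$ shows the method. Let $T$ be a set with one element from each $A_j$, let $z\in L_1\setminus T$, and put $t=|T\cap L_1|$. A range $U$ arises as $T\cup\{z\}$ from at most $|U\cap L_1|$ pairs, since $z$ determines $T$; and $|U\cap L_1|=t+1$. Giving each pair the weight $1/(t+1)$, we get $|\mathcal R|\ge\sum_T\frac{k-t}{t+1}$. The function $t\mapsto\frac{k-t}{t+1}$ is convex and decreasing, and the mean of $t$ is at most $1$, so $|\mathcal R|\ge k^q\frac{k-1}2=k^{q-1}\binom k2$, as claimed, since $q-1=k-2$. For $p\ge2$ the same weighting produces the mean of a \emph{product} of such functions, and we need the factors to be positively correlated. This is not automatic: if $L_1\cap A_1$ and $L_2\cap A_1$ are disjoint, the element of $T$ in $A_1$ never lies in both. We first make these intersections nested by shifting.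

\begin{lemma}\label{lem:shift}
Let $y\ne z$, and obtain $\mathcal F'$ from $\mathcal F$ by replacing each set $F_i$ with $z\in F_i$, $y\notin F_i$ by $F_i-z+y$. Then $|\mathcal R(\mathcal F')|\le|\mathcal R(\mathcal F)|$.
\end{lemma}

\begin{proof}
The sets $F_i$ and $F_i'$ agree outside $\{y,z\}$. Also, $z\in F_i'$ implies $y,z\in F_i$, and $y\in F_i'\setminus F_i$ implies $z\in F_i$. Let $U'\in\mathcal R(\mathcal F')$ and fix an SDR of $\mathcal F'$ with range $U'$.

If $y\notin U'$, the same sequence is an SDR of $\mathcal F$. If $y,z\in U'$, let $z$ represent $F_i'$ and $y$ represent $F_l'$; then $y,z\in F_i$. If $y\in F_l$, keep the sequence; otherwise $z\in F_l$, and we interchange $y$ and $z$. So in these cases $U'\in\mathcal R(\mathcal F)$.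

Hence $U'\notin\mathcal R(\mathcal F)$ forces $y\in U'$, $z\notin U'$. Then $y$ represents a set $F_l'$ with $y\notin F_l$, so $z\in F_l$ and $U'-y+z\in\mathcal R(\mathcal F)$. Moreover $U'-y+z\notin\mathcal R(\mathcal F')$: in an SDR of $\mathcal F'$ with this range, $z$ would represent some $F_i'$ with $y,z\in F_i$, and replacing $z$ by $y$ would give an SDR of $\mathcal F$ with range $U'$.

Map $U'$ to itself if $U'\in\mathcal R(\mathcal F)$ and to $U'-y+z$ otherwise. The map takes values in $\mathcal R(\mathcal F)$ and is injective on each of the two classes; images of the first class lie in $\mathcal R(\mathcal F')$ and images of the second do not. So it is injective.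
\end{proof}

We recall \emph{Harris' inequality} for products of chains: if $T$ is uniform on $[k]^q$ and $g,h$ are real functions on $[k]^q$ that are nondecreasing in every coordinate, then $\mathbb E[gh]\ge\mathbb E g\;\mathbb E h$. (For $q=1$ expand $\mathbb E[(g(T)-g(T'))(h(T)-h(T'))]\ge0$ with $T'$ an independent copy. For $q>1$ apply induction with the last coordinate fixed, and then the case $q=1$ to the two conditional means, which are nondecreasing in that coordinate.) A product of nonnegative nondecreasing functions is again one, so $\mathbb E\prod_ig_i\ge\prod_i\mathbb E g_i$ for any finite number of such functions.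

\begin{proof}[Proof of Proposition~\ref{prop:ranges}]
\emph{Shifting.} Label the elements of each $A_j$ by $1,\dots,k$, and apply Lemma~\ref{lem:shift} with $y<z$ in the same $A_j$ as long as some set changes. The sets $A_1,\dots,A_q$ contain both or neither of $y,z$ and do not change, the $L_i$ keep size $k$, and the sum of the labels of the elements of all $L_i\cap A_j$ strictly decreases, so the process ends. At the end, $z\in L_i\cap A_j$ implies $y\in L_i$ for all $y<z$ in $A_j$. Since $|\mathcal R|$ has not increased, we may assume that each $L_i\cap A_j$ is an initial segment of $A_j$.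

\emph{Weights.} Identify $T=(T_1,\dots,T_q)\in A_1\times\dots\times A_q$ with the set of its entries, which determines it because the $A_j$ are disjoint. Consider sequences $(T,z_1,\dots,z_i)$ with $V_0=T$, $z_l\in L_l\setminus V_{l-1}$ and $V_l=V_{l-1}\cup\{z_l\}$, of weight $\prod_{l=1}^i|L_l\cap V_l|^{-1}$. For every $i$ and every set $V$, the sequences with $V_i=V$ have total weight at most $1$. For $i=0$ there is at most one such $T$. For $i\ge1$, sort by $z_i=z\in L_i\cap V$; then $V_{i-1}=V\setminus\{z\}$, so by induction the total is at most $\sum_{z\in L_i\cap V}|L_i\cap V|^{-1}\le1$. Every $V_p$ is a range, so $|\mathcal R|$ is at least the total weight of all sequences with $i=p$.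

\emph{The total weight.} Let $t_i=|T\cap L_i|\le q$. Given $V_{i-1}$ and $c=|L_i\cap V_{i-1}|$, there are $k-c$ choices for $z_i$, each with $|L_i\cap V_i|=c+1$. As $c\le t_i+i-1$ and $\frac{k-c}{c+1}$ decreases in $c$,
\[
\sum_{z_i}\frac1{|L_i\cap V_i|}=\frac{k-c}{c+1}\ge\rho_i(t_i),\qquad\rho_i(t):=\frac{k-i+1-t}{i+t}=\frac{k+1}{i+t}-1,
\]
and $\rho_i(t_i)>0$ because $k-i+1-t_i\ge k-p+1-q=1$. This lower bound does not depend on $z_1,\dots,z_{i-1}$, so summing over $z_p$, then $z_{p-1}$, and so on gives
\[
|\mathcal R|\ge\sum_T\prod_{i=1}^p\rho_i(t_i)=k^q\,\mathbb E\prod_{i=1}^p\rho_i(t_i),\qquad T\text{ uniform on }[k]^q .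
\]

\emph{Correlation and convexity.} After shifting, $t_i$ is the number of $j$ with $T_j\le|L_i\cap A_j|$, which is nonincreasing in every coordinate. As $\rho_i$ is decreasing, the functions $\rho_i(t_i)$ are positive and nondecreasing in every coordinate, and Harris' inequality applies. Further, $\rho_i$ is convex on $[0,\infty)$ and $\mathbb E\,t_i=\sum_j|L_i\cap A_j|/k\le|L_i|/k=1$ by disjointness, so Jensen's inequality gives $\mathbb E\rho_i(t_i)\ge\rho_i(\mathbb E\,t_i)\ge\rho_i(1)=\frac{k-i}{i+1}>0$. Therefore
\[
|\mathcal R|\ge k^q\prod_{i=1}^p\frac{k-i}{i+1}=k^q\,\frac{(k-1)!}{(k-p-1)!\,(p+1)!}=k^{q-1}\binom k{p+1}=k^{q-1}\binom k{q-1}.\qedhere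
\]
\end{proof}

If $L_1=\dots=L_p=A_1$, then $t_i=1$ and $c=i$ at every step, and the ranges are exactly the lists on $B$ in Proposition~\ref{prop:first}; so the bound is attained.

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Let $b<\binom k{s+1}k^{s+1}$. The case of intersecting lists on $A$ was settled above. For disjoint lists, Proposition~\ref{prop:ranges} with $q=s+2$ gives more than $b$ ranges, so some range differs from all lists on $B$, and the corresponding coloring extends by~\eqref{eq:extend}. With Proposition~\ref{prop:first} this proves the equivalence. The formula for $\tau_s(s+2,b)$ follows from~\eqref{eq:tau}. For the asymptotics let $N(k)=\binom k{s+1}k^{s+1}\sim k^{2s+2}/(s+1)!$ and $k=\tau_s(s+2,b)+s+2$. For large $b$ we have $N(k-1)\le b<N(k)$ and $k\to\infty$, so $b\sim k^{2s+2}/(s+1)!$.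
\end{proof}

\begin{thebibliography}{1}

\bibitem{CGKMMT}
Kennedy Cano, Emily Gutknecht, Gautham Kappaganthula, George Miller, Jeffrey A. Mudrock, and Ezekiel Thornburgh,
\emph{On the Ohba Number and Generalized Ohba Numbers of Complete Bipartite Graphs},
arXiv:2403.06291 (2024).

\end{thebibliography}
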